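\title{Independence complexes in categorical products of paths are universal up to suspension}

\begin{abstract}
We consider the independence complexes of induced subgraphs of the categorical product $P_n\times P_m$ of two paths. For $m\le 4$ each of them is contractible or homotopy equivalent to a wedge of spheres. We show that this does not extend to all $m$: for every non-empty finite simplicial complex $X$ and every sufficiently large $k$, some $P_N\times P_N$ has an induced subgraph of maximum degree at most $3$ whose independence complex is homotopy equivalent to $\Sigma^kX$. The choice $X=\mathbb{RP}^2$ produces $2$-torsion in homology. The proof uses local moves on graphs that change the independence complex only by suspensions; the main one replaces a crossing of two edges by a planar graph on $21$ vertices.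
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are simple, and finite with the single exception of the grid $\mathbb Z^2$ introduced in Section~\ref{sec:tools}. The \emph{independence complex} $I(G)$ of a graph $G$ is the simplicial complex on the vertex set $V(G)$ whose simplices are the independent sets of $G$, that is, the sets of pairwise non-adjacent vertices. For example, $I(G)$ is a full simplex if $G$ has no edges, and $I(G)$ consists of $n$ isolated points if $G$ is the complete graph $K_n$. Let $\mathcal{SW}$ be the class of graphs $G$ such that, for every non-empty induced subgraph $H$ of $G$, the complex $I(H)$ is contractible or homotopy equivalent to a wedge of spheres. By definition the class is closed under taking induced subgraphs.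

For $n\ge1$ let $P_n$ be the path with vertex set $\{1,\dots,n\}$ and edges $ij$ for $|i-j|=1$. The \emph{categorical} (or \emph{tensor}) \emph{product} $G\times H$ has vertex set $V(G)\times V(H)$, and $(g,h)$ is adjacent to $(g',h')$ if and only if $gg'\in E(G)$ and $hh'\in E(H)$. Thus two vertices of $P_n\times P_m$ are adjacent exactly when both of their coordinates differ by $1$. The following result is known.

\begin{theorem}\label{thm:known}
The graph $P_n\times P_m$ is in $\mathcal{SW}$ for all $n\ge1$ and all $m\le4$.
\end{theorem}

The question that we answer is taken from \cite{CB}: \emph{does Theorem~\ref{thm:known} extend to every $m$, that is, is $P_n\times P_m\in\mathcal{SW}$ for all $n,m\ge1$?}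

The first cases suggest a positive answer. The graph $P_n\times P_1$ has no edges. In $P_n\times P_2$ the parity of $i+j$ is constant along edges, and each parity class spans a copy of $P_n$; so $P_n\times P_2$ is a forest, and every forest is in $\mathcal{SW}$ (Example~\ref{ex:forest}). In general, for a vertex $v$ with closed neighborhood $N[v]$, the complex $I(G)$ is the mapping cone of the inclusion $I(G-N[v])\hookrightarrow I(G-v)$. If this inclusion is null-homotopic, then $I(G)\simeq I(G-v)\vee\Sigma I(G-N[v])$ and no torsion in homology is created. To create torsion, the map induced in homology must have torsion in its cokernel, like the map of degree $2$ of the circle, whose mapping cone is $\mathbb{RP}^2$. The graphs $P_n\times P_m$ are bipartite of maximum degree at most $4$ and look like pieces of a square grid, and one may well guess that such a map never appears in them. The guess is wrong.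

\begin{theorem}\label{thm:A}
There is $N$ such that for all $n,m\ge N$ the graph $P_n\times P_m$ has an induced subgraph $H$ with $I(H)\simeq\Sigma^k\mathbb{RP}^2$ for some $k$. Then $\tilde H_{k+1}(I(H);\mathbb Z)\cong\mathbb Z/2$, so $I(H)$ is neither contractible nor homotopy equivalent to a wedge of spheres, and $P_n\times P_m\notin\mathcal{SW}$.
\end{theorem}

Nothing in the proof is special to $\mathbb{RP}^2$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] For every non-empty finite simplicial complex $X$ there is $k_0$ such that for every $k\ge k_0$ there are $N$ and an induced subgraph $H$ of $P_N\times P_N$, of maximum degree at most $3$, with $I(H)\simeq\Sigma^kX$.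
\item[(b)] Conversely, for every induced subgraph $H$ of some $P_n\times P_m$ having at least one edge, $I(H)$ is homotopy equivalent to the suspension of a finite complex.
\end{enumerate}
So the homotopy types occurring are, up to suspension, exactly those of all finite complexes, and at least one suspension is unavoidable.
\end{theorem}

In (b) the finite complex may have empty realization: for a single edge, $I(K_2)=S^0$ is the suspension of $S^{-1}=\emptyset$. We do not determine the least $m$ for which Theorem~\ref{thm:known} fails.

The plan of the proof of (a) is as follows. Every $X$ is homeomorphic to $I(G_0)$ for some graph $G_0$, but $G_0$ need not be planar, may have large degrees, and may have odd cycles. We remove these defects by local moves, each of which suspends the independence complex a fixed number of times. Section~\ref{sec:example} works out the simplest move on the triangle. Section~\ref{sec:gadgets} isolates the principle behind it and derives the moves that lengthen edges and lower degrees. Section~\ref{sec:crossing} constructs the move that removes a crossing. Sections~\ref{sec:planar} and~\ref{sec:grid} apply the moves, and Section~\ref{sec:proofs} proves (b) and completes the proofs.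

\section{Complexes, folds and the grid}\label{sec:tools}

\subsection*{Joins and gluing}
Every simplicial complex contains the empty simplex. The complex $\{\emptyset\}$ has empty realization, written $S^{-1}$, and a complex is \emph{non-empty} if it has a vertex. We do not distinguish a complex from its realization. The \emph{join} of complexes $K,L$ on disjoint vertex sets is $K*L=\{\sigma\cup\tau:\sigma\in K,\ \tau\in L\}$; we have $K*\{\emptyset\}=K$, the \emph{cone} $v*K$ with a new vertex $v$ is contractible, and the \emph{suspension} is $\Sigma K=S^0*K$. We use these standard facts: a join of homotopy equivalences is a homotopy equivalence, so a join with a contractible complex is contractible; $S^a*S^b\cong S^{a+b+1}$; and $\tilde H_{i+1}(\Sigma K)\cong\tilde H_i(K)$. A set is independent in a disjoint union of graphs if and only if both of its parts are independent, so $I(G\sqcup G')=I(G)*I(G')$. In particular $I(G)$ is a cone if $G$ has an isolated vertex, and $I(G\sqcup K_2)=\Sigma I(G)$.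

The one tool from homotopy theory is the \emph{gluing lemma}. Let $Z=A\cup B$ and $Z'=A'\cup B'$ be CW complexes written as unions of two subcomplexes, and let $f\colon Z\to Z'$ be a map with $f(A)\subseteq A'$ and $f(B)\subseteq B'$. If the restrictions $A\to A'$, $B\to B'$ and $A\cap B\to A'\cap B'$ are homotopy equivalences, then so is $f$. We need two consequences.
\begin{enumerate}
\item[(G1)] If $A\cap B$ and $B$ are contractible, then $A\hookrightarrow A\cup B$ is a homotopy equivalence. (Compare $A=A\cup(A\cap B)$ with $A\cup B$; any map between contractible spaces is a homotopy equivalence.)
\item[(G2)] If $A$ and $B$ are contractible, then $A\cup B\simeq\Sigma(A\cap B)$. (The inclusions of $A\cap B$ into $A$ and $B$ extend over the two cones of $\Sigma(A\cap B)$; apply the lemma to the resulting map $\Sigma(A\cap B)\to A\cup B$.)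
\end{enumerate}

\subsection*{Deleting a vertex}
Let $N(v)$ be the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$. An independent set either avoids $v$ or is $v$ together with an independent set of $G-N[v]$. Hence
\begin{equation}\label{eq:link}
I(G)=I(G-v)\cup\bigl(v*I(G-N[v])\bigr),\qquad I(G-v)\cap\bigl(v*I(G-N[v])\bigr)=I(G-N[v]).
\end{equation}

\begin{lemma}\label{lem:fold}
\begin{enumerate}
\item[(a)] If $I(G-N[v])$ is contractible, then $I(G-v)\hookrightarrow I(G)$ is a homotopy equivalence.
\item[(b)] \emph{(Fold.)} The same conclusion holds if there is $u\ne v$ with $N(u)\subseteq N(v)$.
\item[(c)] With $P_0$ the empty graph and $j\ge0$, we have $I(P_{3j})\simeq S^{j-1}$, $I(P_{3j+2})\simeq S^{j}$, and $I(P_{3j+1})$ is contractible.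
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply (G1) to \eqref{eq:link}.
(b) If $u$ were in $N(v)$, then $v\in N(u)\subseteq N(v)$, which is impossible in a simple graph. So $u$ is a vertex of $G-N[v]$, and it is isolated there because $N(u)\subseteq N(v)$. Thus $I(G-N[v])$ is a cone and (a) applies.
(c) For $m\ge3$ we have $N(1)=\{2\}\subseteq N(3)$ in $P_m$. Deleting the vertex $3$ leaves $K_2\sqcup P_{m-3}$, so $I(P_m)\simeq\Sigma I(P_{m-3})$. The induction starts from $I(P_0)=S^{-1}$, the point $I(P_1)$, and $I(P_2)=S^0$.
\end{proof}

The period $3$ in (c) is the source of every congruence modulo $3$ below.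

\begin{example}\label{ex:forest}
Every forest is in $\mathcal{SW}$. Induced subgraphs of forests are forests, so it suffices to show by induction on the number of vertices that $I(F)$ is contractible or homotopy equivalent to a sphere $S^d$, $d\ge-1$, for every forest $F$. The empty forest gives $S^{-1}$, and an isolated vertex gives a cone. Otherwise take a leaf $u$ with neighbor $w$. If $w$ has another neighbor $v$, then $N(u)=\{w\}\subseteq N(v)$ and $I(F)\simeq I(F-v)$. If not, $uw$ is a component and $I(F)=\Sigma I(F-\{u,w\})$.
\end{example}

\subsection*{The grid}
Let $\mathbb Z^2$ also denote the graph in which two lattice points are adjacent when they are at Euclidean distance $1$, and let $\mathbb Z^2[W]$ be the subgraph induced on $W\subseteq\mathbb Z^2$. Edges of $P_N\times P_N$ are diagonal steps; a rotation by $45^\circ$ turns them into grid steps, which are easier to draw with.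

\begin{lemma}\label{lem:rotate}
For every finite $W\subseteq\mathbb Z^2$ there is $N$ such that $\mathbb Z^2[W]$ is isomorphic to an induced subgraph of $P_N\times P_N$.
\end{lemma}

\begin{proof}
Let $\phi(x,y)=(x+y+s,\ x-y+t)$ with integers $s,t$. If $p-p'=(\xi,\eta)$, then $\phi(p)-\phi(p')=(\xi+\eta,\xi-\eta)$, so $\phi$ is injective. The equation $(\xi+\eta,\xi-\eta)=(\alpha,\beta)$ with $\alpha,\beta\in\{\pm1\}$ has the solution $(\xi,\eta)=(\alpha,0)$ if $\alpha=\beta$ and $(\xi,\eta)=(0,\alpha)$ if $\alpha=-\beta$. Hence $p,p'$ are adjacent in $\mathbb Z^2$ if and only if both coordinates of $\phi(p),\phi(p')$ differ by $1$. As $W$ is finite, we can choose $s,t$ and then $N$ with $\phi(W)\subseteq\{1,\dots,N\}^2$.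
\end{proof}

\section{The idea: from the triangle to the hexagon}\label{sec:example}

Let $X$ consist of three points. Then $X=I(K_3)$, and the triangle $K_3$, not being bipartite, is not a subgraph of the grid. Call its vertices $v,a,b$, and replace the edge $va$ by the path $v\,y\,x\,u\,a$ of length $4$. The result is the hexagon $C_6$ with cyclic order $v,y,x,u,a,b$. Its maximal independent sets are the triangles $vxa$, $yub$ and the edges $vu$, $ya$, $xb$.

We sort the simplices of $I(C_6)$ by their trace $\sigma$ on the old vertices $\{v,a,b\}$. Let $Y_\sigma$ be the complex of those sets of new vertices that can be added to $\sigma$. Since $v$ excludes $y$ and $a$ excludes $u$,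
\[
Y_\emptyset=Y_{b}=\{x\}\sqcup\overline{uy},\qquad Y_{v}=\{x\}\sqcup\{u\},\qquad Y_{a}=\{x\}\sqcup\{y\},\qquad Y_{va}=\{x\},
\]
where $\overline{uy}$ is the $1$-simplex. Two things happen.

First, the trace $va$ is independent in $C_6$ but not in $K_3$. Over it $Y_{va}$ is a point, and for this reason it does no harm: the edge $va$ lies only in the triangle $vxa$, which can be pushed in through that edge. What remains is the complex $E$ with maximal simplices $vx$, $ax$, $bx$, $vu$, $ay$, $buy$.

Second, over the traces that are independent in $K_3$, the inclusion of $Y_\sigma$ in $Y=Y_\emptyset\simeq S^0$ is a homotopy equivalence, and for this reason $E$ is as good as the join $X*Y$. Indeed $X*Y$ has maximal simplices $vx$, $ax$, $bx$, $vuy$, $auy$, $buy$, and pushing in $vuy$ through its edge $vy$ and $auy$ through its edge $au$ gives $E$. Therefore $I(C_6)\simeq X*Y\simeq\Sigma X$.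

So the path $u\,x\,y$ has taken over the role of the edge $va$ at the cost of one suspension. Lemma~\ref{lem:split} shows that this holds in any graph. Doing it for all three edges gives $I(C_{12})\simeq\Sigma^3X$, and $C_{12}$ is induced in $\mathbb Z^2$ by the twelve lattice points on the boundary of the square $[0,3]^2$. With $s=1$, $t=4$ in the proof of Lemma~\ref{lem:rotate}, it is an induced subgraph of $P_7\times P_7$. This is the proof of Theorem~\ref{thm:B}(a) for three points and $k=3$. For general $X$ we also have to deal with crossings and large degrees.

\section{Replacing edges by gadgets}\label{sec:gadgets}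

The two steps of the example work for any set $F$ of edges and any graph $\Gamma$, the \emph{gadget}, attached in their place.

\begin{lemma}\label{lem:gadget}
Let $G$ and $\Gamma$ be graphs on disjoint vertex sets and $F\subseteq E(G)$. Let $G'$ be a graph on $V(G)\cup V(\Gamma)$ that induces $G-F$ on $V(G)$ and $\Gamma$ on $V(\Gamma)$. For $\sigma\in I(G-F)$ let $T(\sigma)$ be the set of vertices of $\Gamma$ adjacent in $G'$ to a vertex of $\sigma$, and put $Y_\sigma=I(\Gamma-T(\sigma))$ and $Y=I(\Gamma)$. Assume:
\begin{enumerate}
\item[(i)] $Y_\sigma$ is contractible if $\sigma$ contains both ends of some edge in $F$;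
\item[(ii)] $Y_\sigma\hookrightarrow Y$ is a homotopy equivalence otherwise.
\end{enumerate}
Then $I(G')\simeq I(G)*Y$.
\end{lemma}

\begin{proof}
Let $K=I(G-F)$ and $L=I(G)\subseteq K$. A simplex of $K$ lies outside $L$ exactly when it contains both ends of an edge in $F$. The independent sets of $G'$ are the sets $\sigma\cup\eta$ with $\sigma\in K$ and $\eta\in Y_\sigma$. If $\tau\subseteq\sigma$, then $T(\tau)\subseteq T(\sigma)$, so $Y_\sigma\subseteq Y_\tau$; also $Y_\emptyset=Y$. Consequently, for every subcomplex $M\subseteq K$ the family
\[
E_M=\{\sigma\cup\eta:\ \sigma\in M,\ \eta\in Y_\sigma\}
\]
is a simplicial complex, $E_K=I(G')$, and $E_M\subseteq M*Y$.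

We describe what happens when one simplex is added. Let $M$ and $M'=M\cup\{\sigma\}$ be subcomplexes of $K$ with $\sigma\notin M$. Write $\bar\sigma$ for the complex of all subsets of $\sigma$ and $\partial\sigma$ for the complex of its proper subsets, so $\partial\sigma\subseteq M$, and $\partial\sigma=\{\emptyset\}$ if $\sigma$ is a vertex. A simplex $\tau\cup\eta$ of $\bar\sigma*Y_\sigma$ lies in $E_M$ if $\tau\neq\sigma$, because then $\tau\in M$ and $\eta\in Y_\sigma\subseteq Y_\tau$; for $\tau=\sigma$ these are exactly the simplices of $E_{M'}$ that are not in $E_M$. Thus
\begin{equation}\label{eq:step}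
E_{M'}=E_M\cup(\bar\sigma*Y_\sigma),\qquad E_M\cap(\bar\sigma*Y_\sigma)=\partial\sigma*Y_\sigma,
\end{equation}
and in the same way
\begin{equation}\label{eq:stepjoin}
M'*Y=(M*Y)\cup(\bar\sigma*Y),\qquad (M*Y)\cap(\bar\sigma*Y)=\partial\sigma*Y .
\end{equation}

\emph{Step 1: $E_L\hookrightarrow E_K$ is a homotopy equivalence.} Add the simplices of $K\setminus L$ to $L$ one at a time, in order of non-decreasing dimension, so that every intermediate family is a subcomplex. For such a simplex $\sigma$, hypothesis (i) makes both $\bar\sigma*Y_\sigma$ and $\partial\sigma*Y_\sigma$ contractible. By \eqref{eq:step} and (G1), each inclusion $E_M\hookrightarrow E_{M'}$ is a homotopy equivalence.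

\emph{Step 2: $E_L\hookrightarrow L*Y$ is a homotopy equivalence.} Build $L$ from $\{\emptyset\}$ by adding one simplex at a time in the same way, and show by induction that $E_M\hookrightarrow M*Y$ is a homotopy equivalence at every stage $M$. For $M=\{\emptyset\}$ both sides are $Y$. When $\sigma\in L$ is added, hypothesis (ii) shows that $\bar\sigma*Y_\sigma\hookrightarrow\bar\sigma*Y$ and $\partial\sigma*Y_\sigma\hookrightarrow\partial\sigma*Y$ are homotopy equivalences. The gluing lemma, applied to the decompositions \eqref{eq:step} and \eqref{eq:stepjoin}, gives the claim for $M'$.

The two steps give $I(G')=E_K\simeq E_L\simeq L*Y$.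
\end{proof}

Hypothesis (ii) concerns the inclusion map and not only the homotopy type of $Y_\sigma$, because the gluing lemma needs maps. For this reason Lemma~\ref{lem:fold}(a),(b) and Lemma~\ref{lem:Gamma} are stated for inclusions.

In the example the end $u$ of the gadget was joined to the single vertex $a$. It can be joined to several neighbors of $v$ at once, and the gadget then replaces several edges at $v$ by one. This will lower degrees.

\begin{lemma}[Splitting move]\label{lem:split}
Let $v\in V(G)$ and $\emptyset\ne A\subseteq N(v)$. Let $G'$ be obtained from $G$ by deleting the edges $va$ for $a\in A$ and adding new vertices $u,x,y$, the edges $ux,xy,yv$, and the edges $ua$ for $a\in A$. Then $I(G')\simeq\Sigma I(G)$.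
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gadget} with $F=\{va:a\in A\}$ and $\Gamma$ the path $u\,x\,y$, so $Y=\{x\}\sqcup\overline{uy}\simeq S^0$. The set $T(\sigma)$ contains $u$ if and only if $\sigma\cap A\ne\emptyset$, contains $y$ if and only if $v\in\sigma$, and never contains $x$. If $\sigma$ contains both ends of an edge in $F$, then $T(\sigma)=\{u,y\}$ and $Y_\sigma=\{x\}$ is a point. Otherwise $T(\sigma)$ is $\emptyset$, $\{u\}$ or $\{y\}$, so $Y_\sigma$ is $Y$, $\{x\}\sqcup\{y\}$ or $\{x\}\sqcup\{u\}$, and its inclusion in $Y$ is a homotopy equivalence. Hence $I(G')\simeq I(G)*S^0$.
\end{proof}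

\begin{corollary}\label{cor:subdivide}
If $G'$ is obtained from $G$ by replacing an edge by a path of length $1+3r$ through new vertices, then $I(G')\simeq\Sigma^rI(G)$.
\end{corollary}

\begin{proof}
For $A=\{a\}$ the splitting move replaces $va$ by a path of length $4$. Applying it again to an edge of the new path adds $3$ to the length each time.
\end{proof}

The length cannot be chosen freely. A path of length $3$ turns $K_2$ into $P_4$, and $I(P_4)$ is contractible, so it is not an iterated suspension of $I(K_2)=S^0$. A path of length $2$ turns $K_3$ into $C_4$, and $I(C_4)$, a pair of disjoint $1$-simplices, has total reduced Betti number $1$, whereas every iterated suspension of $I(K_3)$ has total reduced Betti number $2$.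

\section{A planar gadget for a crossing}\label{sec:crossing}

The splitting move is obtained from $G$ by operations that a contraction of $ux$, $xy$, $yv$ undoes, so it cannot make a non-planar graph planar. We need a gadget for two edges $ab$ and $cd$ that cross in a drawing. It should be a plane graph $\Gamma$ with four \emph{terminals} on its outer face, to be joined in cyclic order to $a,c,b,d$. Call two terminals an \emph{opposite pair} if they are joined to $a,b$ or to $c,d$. By Lemma~\ref{lem:gadget}, what we want for each set $T$ of terminals is that $I(\Gamma-T)$ is contractible if $T$ contains an opposite pair, and that $I(\Gamma-T)\hookrightarrow I(\Gamma)$ is a homotopy equivalence if not.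

The first candidate is a cycle $C_{4q}$ with four equally spaced terminals. Deleting one opposite pair leaves two paths $P_{2q-1}$, so by Lemma~\ref{lem:fold}(c) we need $2q-1\equiv1$, that is, $q\equiv1\pmod 3$. For $q=1$ and $q=4$, deleting all four terminals leaves the empty graph and four paths $P_3$, respectively, with complexes $S^{-1}$ and $S^3$, which are not contractible. The next lemma shows that for $q=4$ this is the only failure, and $C_{16}$ has non-terminal vertices at which a repair can be attached. Let $C$ be the cycle $r_0r_1\cdots r_{15}$, let $Q=\{r_0,r_4,r_8,r_{12}\}$ be the set of terminals, and let $\{r_0,r_8\}$ and $\{r_4,r_{12}\}$ be the opposite pairs.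

\begin{lemma}\label{lem:cycle}
Let $T\subseteq Q$ and $T\neq Q$. If $T$ contains an opposite pair, then $I(C-T)$ is contractible. Otherwise $I(C-T)\hookrightarrow I(C)$ is a homotopy equivalence. Moreover $I(C)\simeq S^4$.
\end{lemma}

\begin{proof}
Suppose that $T$ contains an opposite pair. Deleting this pair from $C$ leaves two paths $P_7$ whose middle vertices are the other two terminals. As $T\ne Q$, one of these is not in $T$, so $C-T$ has a component $P_7$. Since $7=3\cdot2+1$, the complex $I(P_7)$ is contractible, and so is the join $I(C-T)$.

Suppose that $T$ contains no opposite pair. By the symmetry of $(C,Q)$ we may assume that $T$ is $\emptyset$, $\{r_0\}$ or $\{r_0,r_4\}$. The graph $C-N[r_0]$ is the path $r_2\cdots r_{14}$ on $13=3\cdot4+1$ vertices, so $I(C-r_0)\hookrightarrow I(C)$ is a homotopy equivalence by Lemma~\ref{lem:fold}(a),(c). In $C-r_0$, deleting $N[r_4]=\{r_3,r_4,r_5\}$ leaves the edge $r_1r_2$ and the path $r_6\cdots r_{15}$ on $10=3\cdot3+1$ vertices. So $I(C-\{r_0,r_4\})\hookrightarrow I(C-r_0)$ is a homotopy equivalence as well. Finally $I(C)\simeq I(C-r_0)=I(P_{15})\simeq S^4$.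
\end{proof}

The repair has to kill the sphere for $T=Q$ and to preserve the behavior for all other $T$, and it has to see all four arcs of $C-Q$ at once while staying planar. This suggests a central vertex connected to the middle of each arc. Let $J=\{2,6,10,14\}$, and let $\Gamma$ be the graph on $21$ vertices obtained from $C$ by adding vertices $\ell_j$ for $j\in J$, a \emph{hub} $h$, and the edges $r_j\ell_j$ and $\ell_jh$ for $j\in J$; see Figure~\ref{fig:gadget}. For $T\subseteq Q$ put $\Gamma_T=\Gamma-T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \i in {0,...,15} {\draw ({90-22.5*\i}:2) -- ({67.5-22.5*\i}:2); \fill ({90-22.5*\i}:2) circle (1.8pt);}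
\foreach \j in {2,6,10,14} {\draw (0,0) -- ({90-22.5*\j}:2); \fill ({90-22.5*\j}:1) circle (1.8pt);
  \node at ({90-22.5*\j}:2.38) {$r_{\j}$}; \node at ({110-22.5*\j}:1.15) {$\ell_{\j}$};}
\foreach \i/\n in {0/a,4/c,8/b,12/d} {\draw[dashed] ({90-22.5*\i}:2) -- ({90-22.5*\i}:3);
  \draw[fill=white] ({90-22.5*\i}:2) circle (2.6pt); \fill ({90-22.5*\i}:3) circle (1.8pt);
  \node at ({90-22.5*\i}:3.3) {$\n$}; \node at ({90-22.5*\i}:1.62) {$r_{\i}$};}
\fill (0,0) circle (1.8pt); \node at (0,0.35) {$h$};
\end{tikzpicture}
\caption{The crossing gadget $\Gamma$ (solid edges): a $16$-cycle with four terminals (white) and a hub $h$ joined by paths of length $2$ to the midpoints of the four arcs between terminals. With the dashed edges it replaces two crossing edges $ab$ and $cd$.}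
\label{fig:gadget}
\end{figure}

\begin{lemma}\label{lem:Gamma}
Let $T\subseteq Q$. If $T$ contains an opposite pair, then $I(\Gamma_T)$ is contractible. Otherwise $I(\Gamma_T)\hookrightarrow I(\Gamma)$ is a homotopy equivalence. Moreover $I(\Gamma)\simeq S^5$.
\end{lemma}

\begin{proof}
\emph{The case $T=Q$.} For $j\in J$ the neighbors of $r_{j-1}$ in $\Gamma$ are $r_j$ and the terminal $r_{j-2}$. So in $\Gamma_Q$ we have $N(r_{j-1})=\{r_j\}\subseteq N(\ell_j)$, and this remains true after other vertices $\ell_i$ are deleted. By Lemma~\ref{lem:fold}(b) we may delete the four vertices $\ell_j$ one after the other. Then $h$ is isolated, so $I(\Gamma_Q)$ is contractible.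

\emph{The case $T\ne Q$.} We use \eqref{eq:link} at the hub. Since $N[h]$ consists of $h$ and the $\ell_j$, we have $\Gamma_T-N[h]=C-T$, and
\begin{equation}\label{eq:hub}
I(\Gamma_T)=I(\Gamma_T-h)\cup\bigl(h*I(C-T)\bigr),\qquad\text{with intersection } I(C-T).
\end{equation}
In $\Gamma_T-h$ each $\ell_j$ is a leaf, with $N(\ell_j)=\{r_j\}\subseteq N(r_{j\pm1})$. By Lemma~\ref{lem:fold}(b) we may delete successively the eight vertices $r_{j\pm1}$, $j\in J$, which are all $r_i$ with $i$ odd. What is left consists of the four edges $r_j\ell_j$ and the isolated vertices in $Q\setminus T\ne\emptyset$. Hence $I(\Gamma_T-h)$ is contractible, and (G2) gives $I(\Gamma_T)\simeq\Sigma I(C-T)$.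

Now apply Lemma~\ref{lem:cycle}. If $T$ contains an opposite pair, then $\Sigma I(C-T)$ is contractible. For $T=\emptyset$ we get $I(\Gamma)\simeq\Sigma S^4=S^5$. If $T$ contains no opposite pair, compare \eqref{eq:hub} for $T$ and for $\emptyset$: the inclusion $I(\Gamma_T)\hookrightarrow I(\Gamma)$ restricts to maps between contractible complexes on the two parts and to the homotopy equivalence $I(C-T)\hookrightarrow I(C)$ on the intersections. The gluing lemma finishes the proof.
\end{proof}

The same leaves that make $I(\Gamma_T-h)$ contractible when a terminal survives are folded away when none survives; this is how the hub distinguishes $T=Q$ from the other cases.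

\begin{lemma}[Crossing move]\label{lem:cross}
Let $ab$ and $cd$ be edges of $G$ with $a,b,c,d$ distinct. Let $G'$ be obtained from $G$ by deleting $ab$ and $cd$ and adding a disjoint copy of $\Gamma$ and the edges $ar_0$, $cr_4$, $br_8$, $dr_{12}$. Then $I(G')\simeq\Sigma^6I(G)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gadget} with $F=\{ab,cd\}$. Since $a,c,b,d$ are distinct and joined to $r_0,r_4,r_8,r_{12}$, respectively, $\sigma$ contains $\{a,b\}$ or $\{c,d\}$ if and only if $T(\sigma)\subseteq Q$ contains an opposite pair. Lemma~\ref{lem:Gamma} supplies both hypotheses, and $I(G')\simeq I(G)*S^5\simeq\Sigma^6I(G)$.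
\end{proof}

\section{Planar graphs of maximum degree three}\label{sec:planar}

A \emph{drawing} of a graph places the vertices at distinct points of the plane and the edges on polygonal arcs that pass through no vertex other than their ends. It is \emph{plane} if two arcs meet only in common ends, and a graph is \emph{planar} if it has a plane drawing.

\begin{proposition}\label{prop:planar}
For every non-empty finite simplicial complex $X$ there are a planar graph $G$ of maximum degree at most $3$ and $k\ge0$ with $I(G)\simeq\Sigma^kX$.
\end{proposition}

\begin{proof}
\emph{Step 1: a graph for $X$.} The barycentric subdivision $\mathrm{sd}\,X$ is homeomorphic to $X$; its vertices are the non-empty simplices of $X$ and its simplices are the chains under inclusion. Let $G_0$ be the graph on the same vertex set in which two simplices are adjacent when neither contains the other. A set is a chain if and only if its elements are pairwise comparable, so $I(G_0)=\mathrm{sd}\,X$.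

\emph{Step 2: a drawing in general position.} We place the vertices of $G_0$ in the plane so that no three are collinear and no point other than a vertex lies on three of the segments joining pairs of vertices. Add the vertices one at a time. A \emph{crossing} is a point interior to two segments; as no three vertices are collinear, there are finitely many crossings, none is a vertex, and segments with a common end do not cross. Choose the new vertex $z$ off the finitely many lines through two old vertices and off the lines through an old vertex and an old crossing. Then no three vertices are collinear, so two new segments meet only at $z$, and no new segment passes through a crossing of two old ones. Both properties persist. Draw the edges of $G_0$ as segments.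

\emph{Step 3: one crossing per edge.} The crossing move destroys the two edges that it is applied to, so an edge should be crossed only once. If an edge contains $r\ge1$ crossings, place $3r$ new vertices on it, none at a crossing and at least one between any two consecutive crossings. This replaces the edge by a path of length $1+3r$, which by Corollary~\ref{cor:subdivide} suspends the independence complex $r$ times. After this is done for all edges, every edge contains at most one crossing, and every crossing lies on exactly two edges. These two edges have four distinct ends, because they lie on two segments whose only common point is the crossing, which is not a vertex.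

\emph{Step 4: removing crossings.} Let $ab$ and $cd$ cross at $p$, and let $D$ be a disc with center $p$ that meets the drawing only in two diameters. The four radii point toward $a,c,b,d$ in this cyclic order, for one of the two orientations. Place $r_0,\dots,r_{15}$ in this orientation on the circle of half the radius, with $r_0,r_4,r_8,r_{12}$ on the radii toward $a,c,b,d$. Erase the parts of $ab$ and $cd$ inside this circle; the remaining parts are the edges $ar_0,cr_4,br_8,dr_{12}$. Draw $C$ as the inscribed convex polygon, which has $p$ in its interior since two of its diagonals cross there; put $h$ at $p$ and $\ell_j$ at the midpoint of the segment from $p$ to $r_j$. This is a drawing of the graph $G'$ of Lemma~\ref{lem:cross} with one crossing fewer, and the other crossing pairs of edges are untouched. Repeating this, we reach a plane drawing of a graph $G_1$ with $I(G_1)\simeq\Sigma^{k_1}X$ for some $k_1$.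

\emph{Step 5: lowering degrees.} Suppose that a vertex $v$ of a plane drawing has degree $d\ge4$. A small disc around $v$ meets the drawing in $d$ radii. Two of them, consecutive around $v$, bound a sector of angle at most $\pi/2$ that contains no other radius; let $a_1,a_2$ be the corresponding neighbors. Apply Lemma~\ref{lem:split} with $A=\{a_1,a_2\}$. To draw the result, erase the two radii, put $u$ in the interior of the sector, join it by segments to the outer ends of the two radii and to $v$, and put $x,y$ on the last segment. The sector is convex, so the drawing is plane. The vertices $u,x,y$ have degrees $3,2,2$, the degree of $v$ is now $d-1$, and no other degree changes. Thus $\sum_w\max(0,\deg w-3)$ decreases by $1$. Starting from $G_1$, the process ends with a planar graph $G$ of maximum degree at most $3$, and each move has suspended the complex once.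
\end{proof}

\section{Induced subgraphs of the grid}\label{sec:grid}

A \emph{grid embedding} of a graph $G$ sends the vertices to distinct points of $\mathbb Z^2$ and each edge to a path in $\mathbb Z^2$ joining the images of its ends, so that the paths are pairwise disjoint except for common ends and contain no other images of vertices. We use the following theorem.

\begin{theorem}[Valiant \cite{Valiant}]\label{thm:valiant}
Every planar graph of maximum degree at most $4$ has a grid embedding.
\end{theorem}

For maximum degree at most $3$, the case that we need, this also follows from two other facts. Recall that $G$ is a \emph{minor} of $G'$ if it arises from a subgraph of $G'$ by contracting edges, and a \emph{topological minor} if some subdivision of $G$ is isomorphic to a subgraph of $G'$. Every planar graph is a minor of a finite square grid \cite{RST}, and a minor of maximum degree at most $3$ is a topological minor \cite[Section~1.7]{Diestel}; a subdivision of $G$ inside the grid is a grid embedding.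

A grid embedding falls short in two ways. The subgraph need not be induced, since two paths may run side by side at distance $1$, and the lengths of the paths need not be $1$ modulo $3$. Scaling cures the first defect and, if the factor is divisible by $3$, makes all lengths $0$ modulo $3$. A detour in a bipartite graph changes a length by an even number, and the least positive even number that is $1$ modulo $3$ is $4$. So we scale and then add to each path a detour of extra length $4$. The factor $12$ leaves ample room for it.

\begin{proposition}\label{prop:grid}
Let $G$ be a planar graph of maximum degree at most $3$. There is a finite set $W\subseteq\mathbb Z^2$ such that $\mathbb Z^2[W]$ is isomorphic to a graph obtained from $G$ by replacing every edge by a path of length congruent to $1$ modulo $3$.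
\end{proposition}

\begin{proof}
Fix a grid embedding of $G$ and multiply all coordinates by $12$. Each unit step of a path becomes a \emph{long segment} of length $12$ between two points of $12\mathbb Z^2$, and a path of length $\lambda$ becomes a path of length $12\lambda$. A long segment belongs to one path only: two paths sharing a unit step share two points, so the corresponding edges have the same two ends and coincide. Let $D$ be the set of lattice points that are images of vertices or lie on long segments. Every point of $D$ has a coordinate in $12\mathbb Z$.

\emph{The set $D$ induces only path edges.} Let $p,p'\in D$ be at distance $1$. They are not both in $12\mathbb Z^2$, so one of them, say $p$, is interior to a long segment $S$. The two grid neighbors of $p$ in the direction perpendicular to $S$ have no coordinate in $12\mathbb Z$, so they are not in $D$. Hence $p'\in S$, and $p,p'$ are consecutive on the path containing $S$.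

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\draw[gray!35] (0,-1) grid (12,3);
\draw[thick] (0,0) -- (5,0) -- (5,2) -- (7,2) -- (7,0) -- (12,0);
\foreach \p in {(0,0),(1,0),(2,0),(3,0),(4,0),(5,0),(5,1),(5,2),(6,2),(7,2),(7,1),(7,0),(8,0),(9,0),(10,0),(11,0),(12,0)} \fill \p circle (3pt);
\draw[fill=white] (6,0) circle (3pt);
\node[left] at (0,0) {$(0,0)$}; \node[right] at (12,0) {$(12,0)$};
\end{tikzpicture}
\caption{A bump on a horizontal segment of length $12$. The white point $(6,0)$ is removed and five points are added; the black points induce a path of length $16$ in the grid.}
\label{fig:bump}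
\end{figure}

\emph{Bumps.} For each edge of $G$ choose one long segment of its path. If it is horizontal, translate it by an element of $12\mathbb Z^2$ to $[0,12]\times\{0\}$ and replace the subpath $(5,0),(6,0),(7,0)$ by
\[
(5,0),\ (5,1),\ (5,2),\ (6,2),\ (7,2),\ (7,1),\ (7,0),
\]
as in Figure~\ref{fig:bump}. If it is vertical, use the mirror image under $(x,y)\mapsto(y,x)$. A subpath of length $2$ is replaced by one of length $6$, so the path now has length $12\lambda+4\equiv1\pmod3$. Let $W$ be the resulting set: $D$ with one point removed and five \emph{new points} added for each edge. New points have no coordinate in $12\mathbb Z$, so they are not in $D$.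

It remains to show that points of $W$ at distance $1$ are consecutive on a path. For two points of $W\cap D$ this follows from the property of $D$: they are consecutive on a scaled path, and since neither is a removed point, they are still consecutive. Let $p$ be a new point, by symmetry on a horizontal bump in the coordinates above, so $p\in[5,7]\times[1,2]$, and let $p'\in W$ be at distance $1$ from $p$. Then $p'\in[4,8]\times[0,3]$. If $p'\in D$, then $p'$ has second coordinate $0$, so $p$ is $(5,1)$ or $(7,1)$ and $p'$ is the point below it, its neighbor on the path. If $p'$ is new, it lies in the open square $(0,12)^2$. The only bumps with new points in this square are those on its bottom side and on its left side, and the new points of the latter lie in $[1,2]\times[5,7]$, which is disjoint from $[4,8]\times[0,3]$. So $p'$ is on the same bump as $p$, and among $(5,1),(5,2),(6,2),(7,2),(7,1)$ only consecutive points are at distance $1$. The same description shows that different bumps have no new point in common. Therefore $\mathbb Z^2[W]$ is $G$ with every edge replaced by its modified path.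
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Take $G$ as in Proposition~\ref{prop:planar} and $W$ as in Proposition~\ref{prop:grid}. By Corollary~\ref{cor:subdivide}, $I(\mathbb Z^2[W])\simeq\Sigma^{k_0}X$ for some $k_0$, and $\mathbb Z^2[W]$ has maximum degree at most $3$, being a subdivision of $G$. Given $k\ge k_0$, add to $W$ the ends of $k-k_0$ grid edges that are at distance at least $2$ from $W$ and from each other. The new set $W'$ induces the disjoint union of $\mathbb Z^2[W]$ and $k-k_0$ copies of $K_2$, so $I(\mathbb Z^2[W'])\simeq\Sigma^kX$ and the maximum degree is still at most $3$. Lemma~\ref{lem:rotate} transfers $\mathbb Z^2[W']$ to some $P_N\times P_N$.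
\end{proof}

Part (b) uses only that $P_n\times P_m$ is bipartite: the first coordinate changes parity along every edge. The two color classes span full simplices of $I(H)$, and we thicken them until they cover the complex, in order to apply (G2).

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Let $A$ and $B$ be the sets of vertices of $H$ with odd and even first coordinate. Both are independent, and both are non-empty because $H$ has an edge. So the simplices $\Delta^A$ and $\Delta^B$ are non-empty subcomplexes of $Z=I(H)$. Write a point of $Z$ in barycentric coordinates as $p=p_A+p_B$, where $p_A$ and $p_B$ collect the coordinates on $A$ and on $B$, and let $t(p)$ be the sum of the coordinates of $p_B$. Put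
\[
Z_A=\{t\le\tfrac12\},\qquad Z_B=\{t\ge\tfrac12\},\qquad M=Z_A\cap Z_B=\{t=\tfrac12\}.
\]
The function $t$ is affine on each simplex and takes the values $0,1$ at vertices. Cutting every simplex along $t=\frac12$ decomposes $Z$ into convex polytopes, and in this cell structure $Z_A$, $Z_B$ and $M$ are subcomplexes. Barycentric subdivision of the cells makes $M$ a finite simplicial complex, which is $\{\emptyset\}$ if no independent set meets both $A$ and $B$.

For $p\in Z_A$ and $s\in[0,1]$ let
\[
R_s(p)=\frac{1-s\,t(p)}{1-t(p)}\,p_A+s\,p_B .
\]
This is continuous because $t(p)\le\frac12$. The coordinates of $R_s(p)$ are non-negative with sum $(1-s\,t(p))+s\,t(p)=1$, and they vanish where those of $p$ vanish, so $R_s(p)$ lies in every simplex containing $p$. Also $t(R_s(p))=s\,t(p)\le\frac12$. Since $R_1$ is the identity, $R_0$ maps into $\Delta^A=\{t=0\}$, and every $R_s$ fixes $\Delta^A$, this is a deformation retraction of $Z_A$ onto $\Delta^A$. Exchanging $A$ and $B$, we see that $Z_B$ deformation retracts onto $\Delta^B$. Both simplices are contractible because they are non-empty, and (G2) gives $I(H)\simeq\Sigma M$.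
\end{proof}

For the hexagon of Section~\ref{sec:example}, with color classes $\{v,x,a\}$ and $\{y,u,b\}$, the same argument gives for $M$ the midpoints of the edges $vu$, $ya$, $xb$: three points, as found there. To see that the suspension in Theorem~\ref{thm:B}(a) cannot be dropped, take $X=\mathbb{RP}^2$. The group $\tilde H_1(\Sigma M)\cong\tilde H_0(M)$ is free while $\tilde H_1(\mathbb{RP}^2)\cong\mathbb Z/2$, and a non-empty graph without edges has a contractible independence complex. So $\mathbb{RP}^2$ itself is not homotopy equivalent to $I(H)$ for any non-empty induced subgraph $H$ of any $P_n\times P_m$.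

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B}(a) to a finite triangulation $X$ of $\mathbb{RP}^2$. This gives $k$, $N$ and an induced subgraph $H$ of $P_N\times P_N$ with $I(H)\simeq\Sigma^k\mathbb{RP}^2$. For $n,m\ge N$ the graph $P_N\times P_N$ is the subgraph of $P_n\times P_m$ induced on $\{1,\dots,N\}^2$, so $H$ is an induced subgraph of $P_n\times P_m$. We have $\tilde H_{k+1}(I(H);\mathbb Z)\cong\tilde H_1(\mathbb{RP}^2;\mathbb Z)\cong\mathbb Z/2$; in particular $H$ is non-empty. A contractible space has zero reduced homology and a wedge of spheres has free reduced homology, so $I(H)$ is homotopy equivalent to neither, and $P_n\times P_m\notin\mathcal{SW}$.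
\end{proof}

\begin{thebibliography}{9}

\bibitem{CB}
Andr\'es Carnero Bravo, \emph{On independence complexes of graph products}, arXiv:2505.06457 (2025).

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\bibitem{RST}
Robertson, Seymour and Thomas, \emph{Quickly excluding a planar graph}, J. Combin. Theory Ser. B 62 (1994).

\bibitem{Valiant}
L.~G. Valiant, \emph{Universality considerations in VLSI circuits}, IEEE Trans. Comput. C-30 (1981).

\end{thebibliography}
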